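# From double circuits to $k$-fold circuits in a matroid

## 1. Three 4-cycles in $K_{2,3}$, with and without an extra edge

Take the graph $K_{2,3}$ with branch vertices $u,v$ and middle vertices $x_1,x_2,x_3$. Put $A_i=\{ux_i,x_iv\}$, so that the six edges are three paths of length 2 from $u$ to $v$. Work in the cycle matroid, where the rank of an edge set is the number of vertices minus the number of components. Let $D$ be the set of all six edges. Its rank is $5-1=4=|D|-2$, and deleting any one edge leaves a connected graph, so the rank stays at 4. If we delete one edge of the path $A_i$, the other edge of $A_i$ becomes a bridge and no other edge does. So $D$ splits naturally into three pairs $A_1,A_2,A_3$.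

Remove one pair at a time. The set $D\setminus A_i$ is a 4-cycle. Take the closures of the three 4-cycles and intersect them.

* If the ambient graph is $K_{2,3}$ itself, each 4-cycle is closed, because the missing chord $uv$ is not available. The three 4-cycles have no common edge, and the intersection has rank $0$.
* If the ambient graph is $K_{2,3}$ with the edge $uv$ added, the closure of each 4-cycle is that 4-cycle together with $uv$. The intersection is $\{uv\}$, of rank $1$.

In the second matroid the three flats have a point in common; in the first, this point is missing.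

Now take four paths, that is, $K_{2,4}$: 8 edges, rank $5=8-3$, and four pairs $A_1,\dots,A_4$. If $uv$ is present, the closure of $D\setminus A_i$ is a copy of $K_{2,3}$ plus $uv$, and the four closures meet in $\{uv\}$, of rank 1. If $uv$ is absent, they meet in the empty set. In the absent case the trouble was already visible on a smaller set: each $K_{2,3}$ inside this $K_{2,4}$ lacks its meeting point. This suggests a question. Call sets like $K_{2,3}$, whose size exceeds the rank by 2, *double circuits*. If in some matroid all double circuits have the meeting points they ought to have, must the same hold for sets whose size exceeds the rank by $3,4,\dots$?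

To make this precise we need to say how large the meeting flat ought to be.

## 2. $k$-fold circuits, series classes, and the number $\ell-k$

Throughout, $\mathcal M=(E,r)$ is a matroid on a finite set $E$, with rank function $r$ and closure $\mathrm{cl}$. We write $S-e$ and $S+e$ for removing and adding one element. The *nullity* of $S$ is $|S|-r(S)$. It is monotone, since adding an element raises the size by 1 and the rank by at most 1.

**Definition ($k$-fold circuit).** For a natural number $k$, a *$k$-fold circuit* is a set $D\subseteq E$ with $r(D)=|D|-k=r(D-e)$ for all $e\in D$.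

In other words, $D$ has nullity $k$ and $\mathcal M|D$ has no coloops. The $1$-fold circuits are the circuits, and the $2$-fold circuits are the double circuits of Lovász. In Section 1, $K_{2,3}$ is a $2$-fold circuit and $K_{2,4}$ is a $3$-fold circuit.

**Definition (principal partition).** For a $k$-fold circuit $D$ and $e,f\in D$, write $e\sim f$ if $e=f$ or $r(D-e-f)=r(D)-1$. The classes $A_1,\dots,A_\ell$ of this relation form the *principal partition* of $D$.

The easiest way to handle this is by duality. Let $r^*$ be the rank function of $(\mathcal M|D)^*$. The formula for the dual rank reads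
$$r(D\setminus X)=r(D)-|X|+r^*(X)\qquad (X\subseteq D). \tag{1}$$
So $r^*(D)=|D|-r(D)$, and $r^*(\{e\})=1$ exactly when $r(D-e)=r(D)$. Hence *$D$ is a $k$-fold circuit if and only if $(\mathcal M|D)^*$ is loopless of rank $k$*. For $e\ne f$, (1) gives $e\sim f$ if and only if $r^*(\{e,f\})=1$. So $\sim$ is the parallel relation of a loopless matroid, which is an equivalence relation, and *the $A_i$ are the parallel classes of $(\mathcal M|D)^*$*. For example, when $k=2$ the circuits inside $D$ are the complements of the hyperplanes of $(\mathcal M|D)^*$. This dual is loopless of rank 2, so its hyperplanes are its parallel classes, and the circuits inside a double circuit are exactly the sets $D\setminus A_i$.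

If $D$ is an $n$-fold circuit with $n\ge 1$, then $r^*(A_i)=1$ and (1) give
$$r(D\setminus A_i)=r(D)-|A_i|+1=|D\setminus A_i|-(n-1). \tag{2}$$

For an $n$-fold circuit $D$ ($n\ge1$) with principal partition $\{A_1,\dots,A_\ell\}$ we write
$$F_i=\mathrm{cl}(D\setminus A_i),\qquad Q=I(D)=\bigcap_{i=1}^{\ell}F_i .$$

**Definition ($k$-fold circuit property).** $\mathcal M$ has the *$k$-fold circuit property* if $r(I(D))\ge \ell-k$ for every $k$-fold circuit $D$ of $\mathcal M$, where $\ell$ is the number of its principal classes. The case $k=2$ is the *double circuit property* of Dress and Lovász.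

**Why $\ell-k$.** Let $D$ be an $n$-fold circuit with $n\ge 1$. Suppose we have already intersected the $F_i$ with $i\in H'$ and obtained $X=\bigcap_{i\in H'}F_i$ (read $X=\mathrm{cl}(D)$ if $H'=\emptyset$). Take a new index $i_0\notin H'$. Then $X\supseteq D\setminus\bigcup_{i\in H'}A_i\supseteq A_{i_0}$ and $F_{i_0}\supseteq D\setminus A_{i_0}$, so $X\cup F_{i_0}$ contains $D$ and lies in $\mathrm{cl}(D)$. Submodularity and (2) give
$$r(X\cap F_{i_0})\le r(X)+r(F_{i_0})-r(D)=r(X)-(|A_{i_0}|-1).$$
Iterating from $\mathrm{cl}(D)$, for every $H\subseteq\{1,\dots,\ell\}$,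
$$r\Big(\bigcap_{i\in H}F_i\Big)\le r(D)-\sum_{i\in H}(|A_i|-1). \tag{3}$$
For $H=\{1,\dots,\ell\}$ the right side is $|D|-n-|D|+\ell=\ell-n$. So $r(I(D))\le\ell-n$ in every matroid. If $\mathcal M$ consists of all vectors of a finite vector space, with $r$ the dimension of the span, then flats are subspaces, and $\dim (X\cap F)=\dim X+\dim F-\dim(X+F)$ turns each inequality above into an equality. There $r(I(D))=\ell-n$ always. The $n$-fold circuit property asks the flats $F_i$ to meet in the same rank as they would in a vector space.

**Cases one can do at once.** For $n=0$ a coloop-free set of nullity $0$ is empty, so $D=\emptyset$, $\ell=0$, and nothing is asked. For $n=1$, the dual $(\mathcal M|D)^*$ is loopless of rank 1, so $\ell=1$ and $\ell-n=0$: again nothing is asked. If all classes are singletons, then (2) gives $r(D\setminus A_i)=r(D)$, so every $F_i$ is $\mathrm{cl}(D)$, $Q=\mathrm{cl}(D)$, and $r(Q)=|D|-n=\ell-n$. The cycle matroid of $K_4$ is an instance: 6 edges, rank 3, $n=3$, and deleting any two edges leaves a connected graph, so $\ell=6$ and $r(Q)=3$.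

Jackson, Nixon and Smith, in "The $k$-fold circuit property for matroids", arXiv:2412.14782 (2024), ask whether the double circuit property implies the $k$-fold circuit property for every natural number $k$. The answer is yes.

**Theorem 1.** If $\mathcal M$ has the double circuit property, then it has the $n$-fold circuit property for every $n$.

**Theorem 2.**

(a) If $2\le k\le n$ and $\mathcal M$ has the $k$-fold circuit property, then it has the $n$-fold circuit property.

(b) The converse fails: for each $k\ge2$ there is a matroid which fails the $k$-fold circuit property but has the $n$-fold circuit property for all $n>k$.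

(c) In any matroid, $r(I(D))\le \ell-n$ for every $n$-fold circuit $D$, $n\ge1$. If equality holds (for example, if $\mathcal M$ has the $k$-fold circuit property for some $2\le k\le n$), then the classes $A_i$ with $|A_i|\ge 2$ are circuits of $\mathcal M/Q$, $(\mathcal M/Q)|(D\setminus Q)$ is their direct sum, and for every $H\subseteq\{1,\dots,\ell\}$
$$\bigcap_{i\in H}F_i=\mathrm{cl}\Big(Q\cup \big(D\setminus\bigcup_{i\in H}A_i\big)\Big),\qquad r\Big(\bigcap_{i\in H}F_i\Big)=r(D)-\sum_{i\in H}(|A_i|-1),$$
where $\bigcap_{i\in\emptyset}F_i$ is read as $\mathrm{cl}(D)$.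

## 3. Deleting one class, and how collinear classes block the induction

The natural first attempt is induction on $n$: remove a class and apply the property for $n-1$. Let $D$ be an $n$-fold circuit, $n\ge3$. The class $A_i$ is a rank-one flat of $(\mathcal M|D)^*$, so $(\mathcal M|(D\setminus A_i))^*=(\mathcal M|D)^*/A_i$ is loopless of rank $n-1$, and $D\setminus A_i$ is an $(n-1)$-fold circuit. Parallel elements that do not become loops stay parallel, so its principal classes are unions of classes $A_j$, $j\neq i$.

Moreover $I(D\setminus A_i)\subseteq Q$. Indeed, if $j\ne i$ and $A'$ is the class of $D\setminus A_i$ containing $A_j$, then $(D\setminus A_i)\setminus A'\subseteq D\setminus A_j$, so $I(D\setminus A_i)\subseteq F_j$; and $I(D\setminus A_i)\subseteq\mathrm{cl}(D\setminus A_i)=F_i$. So if $D\setminus A_i$ has $\ell'$ classes and the $(n-1)$-fold property holds,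
$$r(Q)\ge r(I(D\setminus A_i))\ge \ell'-(n-1).$$
When no two classes merge, $\ell'=\ell-1$ and this is exactly $r(Q)\ge\ell-n$. So the induction works if *some* $A_i$ can be deleted without merging.

It stops exactly at merging. The classes $A_j$ and $A_k$ merge when $r^*(A_i\cup A_j\cup A_k)=2$, that is, when $A_i,A_j,A_k$ are three points on a line of the dual. If every class lies on such a line, then $\ell'\le\ell-2$ for every choice of $i$, and the bound is too small.

This does happen. Let $\mathcal M$ be the cycle matroid of $K_{10}$, and let $D$ be $K_4$ on vertices $1,2,3,4$ with each edge $ij$ subdivided by a new vertex $v_{ij}$. Then $|D|=12$, $r(D)=9$, $n=3$, and the classes are the six paths of length 2, so $\ell-n=3$. Delete the path from $1$ to $2$. The paths $13,14$ merge, the paths $23,24$ merge, and what is left is three paths between $3$ and $4$: now $\ell'=3$, and the induction gives only $r(Q)\ge 3-2=1$. By symmetry no other choice is better. Here $F_i$ is the complete graph on the nine vertices other than the deleted $v_{ij}$, so $Q$ is the complete graph on $\{1,2,3,4\}$, and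 indeed $r(Q)=3$. The set $I(D\setminus A_i)$ for the deleted path $12$ is the single edge $34$. The six choices of $i$ produce the six edges of $K_4$, which together span $Q$. But the induction hypothesis bounds the rank of each of these pieces separately and says nothing about how they lie relative to one another.

The way around this is not to control how the pieces add up. We take *all* of $Q$, whatever its rank, contract it, and suppose that it is too small. We then look for a double circuit in the contraction, lift it back to $\mathcal M$, and show that the double circuit property would put more into $Q$ than there is room for.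

## 4. Contracting $Q$: the deficiency is $|J|-\rho$

Fix an $n$-fold circuit $D$, $n\ge1$, with $A_i,F_i,Q$ as above. As an intersection of flats, $Q$ is a flat, and $Q\subseteq\mathrm{cl}(D)$. First we find which elements of $D$ lie in $Q$.

If $|A_i|=1$, then $F_i=\mathrm{cl}(D)\supseteq A_i$ by (2), and $A_i\subseteq D\setminus A_j\subseteq F_j$ for $j\ne i$. So $A_i\subseteq Q$.

If $|A_i|\ge2$ and $e\in A_i$, then $r^*(A_i-e)=1$, and (1) with $X=A_i-e$ gives $r((D\setminus A_i)+e)=r(D)-(|A_i|-1)+1=r(D\setminus A_i)+1$. So $e\notin F_i$, and therefore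
$$A_i\cap F_i=\emptyset\quad\text{whenever } |A_i|\ge2. \tag{4}$$

Let $J=\{i:|A_i|\ge2\}$. Then
$$D_1:=D\setminus Q=\bigcup_{i\in J}A_i,\qquad |D\cap Q|=\ell-|J|.$$
Put $\mathcal M_1=(\mathcal M/Q)|D_1$. Its rank function is $r_1(U)=r(U\cup Q)-r(Q)$. Let $\rho=|D_1|-r_1(D_1)$, the rank of $\mathcal M_1^*$.

**Lemma 1.** $\mathcal M_1^*$ is loopless with parallel classes $A_i$ $(i\in J)$. Consequently $|J|\ge\rho$. Moreover
$$r(Q)=\ell-n-(|J|-\rho). \tag{5}$$

**Proof.** *No loops.* Let $e\in D_1$. The set $(D_1-e)\cup Q$ contains $D-e$, which spans $D$ and hence $Q$. So $r_1(D_1-e)=r(D)-r(Q)=r_1(D_1)$, and $e$ is not a loop of $\mathcal M_1^*$.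

*Each $A_i$, $i\in J$, has dual rank 1.* We have $(D_1\setminus A_i)\cup Q=(D\setminus A_i)\cup Q$, and $Q\subseteq F_i=\mathrm{cl}(D\setminus A_i)$. So by (2)
$$r_1(D_1\setminus A_i)=r(D\setminus A_i)-r(Q)=r(D)-|A_i|+1-r(Q)=r_1(D_1)-|A_i|+1.$$
The rank of $A_i$ in $\mathcal M_1^*$ is $|A_i|-r_1(D_1)+r_1(D_1\setminus A_i)=1$.

*Different classes stay apart.* If $e,f\in D_1$ lie in different classes, then $r(D-e-f)=r(D)$. So $D-e-f$ spans $D$, hence $r_1(D_1-e-f)=r_1(D_1)$, and $\{e,f\}$ has rank 2 in $\mathcal M_1^*$.

*Counting.* One representative from each parallel class gives a spanning set of $\mathcal M_1^*$ of size $|J|$, so $|J|\ge\rho$. Finally $r_1(D_1)=r(D)-r(Q)=|D|-n-r(Q)$, so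
$$\rho=|D_1|-|D|+n+r(Q)=-(\ell-|J|)+n+r(Q),$$
which is (5). $\square$

So $r(Q)\ge\ell-n$ holds if and only if $|J|=\rho$: *the points $A_i$, $i\in J$, of the dual of the contraction are independent.* Notice that contracting $Q$ kept the classes but may have raised dependence questions to a cleaner form: any dependence among these points is exactly the failure we want to exclude.

**Running example.** Let $\mathcal M$ be the direct sum of the cycle matroids of $K_{2,3}$ and $K_4$, and $D=E$. The nullity is $2+3=5=n$, and there are no coloops. The classes are the three pairs of $K_{2,3}$ and the six single edges of $K_4$, so $\ell=9$ and $\ell-n=4$. For a single edge, $F_i=E$; for a pair, $F_i$ is a 4-cycle together with $K_4$. Hence $Q=K_4$, $r(Q)=3$. Here $D_1=K_{2,3}$, $|J|=3$, $\rho=2$, and (5) reads $3=4-1$.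

**Second example.** Let $\mathcal M$ be the cycle matroid of $K_{2,3}$ plus $uv$, and $D=K_{2,3}$. Then $Q=\{uv\}$, and in $\mathcal M/Q$ the vertices $u,v$ are identified, so each $A_i$ becomes a pair of parallel edges. $\mathcal M_1$ is a direct sum of three 2-element circuits, $\rho=3=|J|$, and (5) reads $1=3-2-0$.

## 5. A dependence in the dual gives a $k$-fold circuit with too many classes

The purpose of the next lemma is to turn $|J|>\rho$ into a small witness. For $k=2$ the picture is: dependent points in the dual, pairwise distinct, contain a circuit with at least three points; project from a suitable flat until the rank is 2, keeping three of the points distinct. Contraction in the dual is deletion in $\mathcal M_1$, so the witness is a double circuit of $\mathcal M_1$ with at least three classes.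

**Lemma 2.** Suppose $|J|>\rho$ and $2\le k\le\rho$. Then $\mathcal M_1$ has a $k$-fold circuit $T_0\subseteq D_1$ with at least $k+1$ principal classes.

**Proof.** *Find a dual circuit.* Pick one element from each parallel class of $\mathcal M_1^*$. These $|J|>\rho$ elements are dependent in $\mathcal M_1^*$, and no one of them is a loop and no two are parallel. So they contain a circuit $C=\{c_1,\dots,c_q\}$ of $\mathcal M_1^*$ with $q\ge3$. Extend the independent set $C-c_q$ to a basis $P$ of $\mathcal M_1^*$. Then $C$ is the fundamental circuit of $c_q$ with respect to $P$. So for $X\subseteq P$, the element $c_q$ lies in the $\mathcal M_1^*$-closure of $X$ only if $C-c_q\subseteq X$.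

*Project to rank $k$.* Choose $R\subseteq P$ with $|R|=k$ and $c_{q-2},c_{q-1}\in R$. This is possible since $2\le k\le\rho=|P|$. Let $W$ be the $\mathcal M_1^*$-closure of $P\setminus R$ and $T_0=D_1\setminus W$. Since $W$ is a flat of rank $\rho-k$, the matroid $(\mathcal M_1|T_0)^*=\mathcal M_1^*/W$ is loopless of rank $k$. So $T_0$ is a $k$-fold circuit of $\mathcal M_1$.

*Count classes.* No element of the basis $P$ is in the closure of the others, so $R\cap W=\emptyset$, and $R$ is a basis of $\mathcal M_1^*/W$. Hence its $k$ elements lie in $k$ different parallel classes. As $c_{q-1}\notin P\setminus R$, we have $c_q\notin W$, that is, $c_q\in T_0$. If $c_q$ were parallel in $\mathcal M_1^*/W$ to some $x\in R$, then $c_q$ would lie in the $\mathcal M_1^*$-closure of $(P\setminus R)+x$. This is impossible, since that set does not contain both $c_{q-2}$ and $c_{q-1}$. So $R\cup\{c_q\}$ meets $k+1$ parallel classes of $(\mathcal M_1|T_0)^*$, which are the principal classes of $T_0$. $\square$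

## 6. Lifting $T_0$ from $\mathcal M/Q$ to $\mathcal M$

The double circuit property is a hypothesis about $\mathcal M$, while $T_0$ is a double circuit of $\mathcal M/Q$. We have to bring $T_0$ back to $\mathcal M$. One inequality carries most of the weight. For $V\subseteq Q$ and $U\subseteq D_1$, apply submodularity to $V\cup U$ and $Q$. Their intersection is $V$ and their union is $U\cup Q$, so
$$r(V\cup U)\ge r(V)+r(U\cup Q)-r(Q)=r(V)+r_1(U). \tag{6}$$
In words: if $U$ loses little rank on contracting $Q$, the closure of $U$ can contain little of $Q$.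

**The easiest case.** Suppose that $T_0\subseteq D_1$ is a double circuit of $\mathcal M_1$ with $m\ge3$ classes $\tau_1,\dots,\tau_m$, and that $r(U)=r_1(U)$ for all $U\subseteq T_0$. This is what happens in the running example with $T_0=K_{2,3}$. Then $T_0$ is also a double circuit of $\mathcal M$, with the same classes. Suppose we know that $I(T_0)\subseteq Q$. Then (6) with $V=I(T_0)$ and $U=T_0\setminus\tau_1$ gives $r(I(T_0))+r_1(T_0\setminus\tau_1)\le r(T_0\setminus\tau_1)=r_1(T_0\setminus\tau_1)$, since $V\subseteq\mathrm{cl}(T_0\setminus \tau_1)$. So $r(I(T_0))=0<m-2$, and the double circuit property fails.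

In general $T_0$ has larger nullity in $\mathcal M/Q$ than in $\mathcal M$. We repair this by adding a basis $Y$ of $Q$, after discarding any coloops that appear. The elements of $Y$ that remain either join the classes $\tau_i$ or form new classes inside $Q$. The lemma says that the meeting flat $I(D')$ of the lifted set can profit from the new classes only, and from each of them by at most 1. For Theorem 1 a basis $Y$ is enough. For Theorem 2(a) we shall want $Y$ to be larger than a basis by some number $p$, and the argument is the same.

**Lemma 3.** Let $T_0\subseteq D_1$ be a $j$-fold circuit of $\mathcal M_1$, $j\ge1$, whose principal partition in $\mathcal M_1$ has $m$ classes. Let $Y\subseteq Q$ with $r(Y)=r(Q)$ and $|Y|=r(Q)+p$. Put $h=j+p$. Then $\mathcal M$ has an $h$-fold circuit $D'\subseteq T_0\cup Y$ whose number $\ell'$ of principal classes satisfies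
$$r(I(D'))\le(\ell'-h)-(m-j).$$
In particular, if $\mathcal M$ has the $h$-fold circuit property, then $m\le j$.

**Proof.**

**Step 1: build $D'$.** We want a coloop-free set of nullity $h$. Let $S=T_0\cup Y$, a disjoint union. As $\mathrm{cl}(Y)=Q$, we have $r(U\cup Y)=r(Q)+r_1(U)$ for $U\subseteq D_1$. So the nullity of $S$ is
$$|T_0|+r(Q)+p-r(Q)-r_1(T_0)=p+j=h,$$
using $r_1(T_0)=|T_0|-j$. Let $L$ be the set of coloops of $\mathcal M|S$ and $D'=S\setminus L$.

A coloop of $\mathcal M|S$ is a coloop of $\mathcal M|X$ whenever it lies in $X\subseteq S$, by submodularity. So $r(X\setminus L)=r(X)-|L|$ whenever $L\subseteq X\subseteq S$. In particular $D'$ has nullity $h$. If $e$ were a coloop of $\mathcal M|D'$, then $r(S-e)\le r(D'-e)+|L|=r(D')-1+|L|=r(S)-1$, so $e$ would be a coloop of $\mathcal M|S$ and would lie in $L$, a contradiction. So $D'$ is an $h$-fold circuit.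

For $e\in T_0$, $r(S-e)=r(Q)+r_1(T_0-e)=r(Q)+r_1(T_0)=r(S)$. So $L\subseteq Y$. With $Y'=Y\setminus L$ we have $D'=T_0\cup Y'$, and for $U\subseteq T_0$
$$r(U\cup Y')=r(U\cup Y)-|L|=r(Q)-|L|+r_1(U).$$
Taking $U=\emptyset$ and using $|Y|=r(Q)+p$,
$$r(Y')=|Y'|-p,\qquad r(U\cup Y')=r(Y')+r_1(U)\quad(U\subseteq T_0). \tag{7}$$

**Step 2: the classes of $D'$.** The second part of (7) says $(\mathcal M|D')/Y'=\mathcal M_1|T_0$. Dually, $(\mathcal M_1|T_0)^*=(\mathcal M|D')^*\setminus Y'$. Deleting elements does not change which of the remaining ones are parallel. So the principal partition of $D'$ in $\mathcal M$ induces on $T_0$ the principal partition $\tau_1,\dots,\tau_m$ of $T_0$ in $\mathcal M_1$, and the classes of $D'$ are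
$$\tau_i\cup Z_i\ (1\le i\le m),\qquad B_1,\dots,B_s, \tag{8}$$
where the $Z_i$ (possibly empty) and the $B_u$ partition $Y'$. Thus $\ell'=m+s$. Put $Z=\bigcup Z_i$, $B=\bigcup B_u$, $I=I(D')$. Note $m\ge1$, since $j\ge1$.

(Both kinds occur in the second example of Section 4, where $Y=Q=\{uv\}$ and $p=0$. For $T_0=A_1$ we have $j=m=1$, $D'$ is the triangle $A_1\cup\{uv\}$, and $Z_1=\{uv\}$. For $T_0=A_1\cup A_2$ we have $j=m=2$, $D'$ is a 4-cycle with chord $uv$, and $B_1=\{uv\}$ is a class by itself. In the latter case $I=\{uv\}$ and $r(I)=1=(3-2)-(2-2)$.)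

**Step 3: $I\subseteq Q$.** This is what traps the meeting flat of $D'$ inside the set we contracted. Let $1\le i\le\ell$. We show that $A_i\cap T_0$ lies in one class $A'$ of $D'$. If $A_i\cap T_0=\emptyset$, take any class $A'$. Otherwise $i\in J$, and by Lemma 1 elements of $A_i$ are equal or parallel in $\mathcal M_1^*$. They remain so in $(\mathcal M_1|T_0)^*=\mathcal M_1^*/(D_1\setminus T_0)$, which is loopless because $T_0$ is a $j$-fold circuit. So $A_i\cap T_0$ lies in some $\tau_t$, hence in one class of $D'$. Now $D'\setminus A'\subseteq(T_0\setminus A_i)\cup Y'\subseteq(D\setminus A_i)\cup Q\subseteq F_i$. So $I\subseteq\mathrm{cl}(D'\setminus A')\subseteq F_i$. This holds for all $i$, and $I\subseteq Q$.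

**Step 4: the classes $\tau_i\cup Z_i$ confine $I$ to $\mathrm{cl}(B)$.** Precisely, we show $I\subseteq\mathrm{cl}(B)$ and $r(B)=r(Y')-|Z|$. Fix $i$, and let $X=D'\setminus(\tau_i\cup Z_i)=(T_0\setminus\tau_i)\cup(Y'\setminus Z_i)$ and $V=I\cup(Y'\setminus Z_i)$. Then $V\subseteq Q$ by Step 3, and $V\subseteq\mathrm{cl}(X)$. By (6), and by (2) applied to $D'$,
$$r(V)+r_1(T_0\setminus\tau_i)\le r(V\cup(T_0\setminus\tau_i))\le r(X)=|T_0\setminus\tau_i|+|Y'\setminus Z_i|-(h-1).$$
Formula (2) applied to $T_0$ in $\mathcal M_1$ gives $r_1(T_0\setminus\tau_i)=|T_0\setminus\tau_i|-(j-1)$. Subtracting, and using $h-j=p$ and (7),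
$$r(V)\le|Y'\setminus Z_i|-p=r(Y')-|Z_i|\le r(Y'\setminus Z_i)\le r(V).$$
So equality holds throughout. From $r(V)=r(Y'\setminus Z_i)$ we get
$$I\subseteq\mathrm{cl}(Y'\setminus Z_i),\qquad r(Y'\setminus Z_i)=r(Y')-|Z_i|. \tag{9}$$
The second equation says that every $z\in Z_i$ is a coloop of $\mathcal M|Y'$: otherwise deleting $z$ first costs no rank, and the other $|Z_i|-1$ deletions cost at most $|Z_i|-1$. So all of $Z$ consists of coloops of $\mathcal M|Y'$, and
$$r(Y'\setminus Z')=r(Y')-|Z'|\quad\text{for all }Z'\subseteq Z. \tag{10}$$
In particular $r(B)=r(Y'\setminus Z)=r(Y')-|Z|$.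

It remains to combine the statements (9) for different $i$. We show $I\subseteq\mathrm{cl}(Y'\setminus(Z_1\cup\dots\cup Z_q))$ by induction on $q$. For $q=0$, use $m\ge1$ and $I\subseteq\mathrm{cl}(Y'\setminus Z_1)\subseteq\mathrm{cl}(Y')$. For $q\ge1$ put $Z'=Z_1\cup\dots\cup Z_{q-1}$. The flat $\mathrm{cl}(Y'\setminus Z')\cap\mathrm{cl}(Y'\setminus Z_q)$ contains $I$, by induction and (9), and it contains $Y'\setminus(Z'\cup Z_q)$. The union of the two flats contains $Y'$, since $Z'\cap Z_q=\emptyset$. By submodularity and (10) the intersection has rank at most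
$$(r(Y')-|Z'|)+(r(Y')-|Z_q|)-r(Y')=r(Y'\setminus(Z'\cup Z_q)).$$
So it equals $\mathrm{cl}(Y'\setminus(Z'\cup Z_q))$, which therefore contains $I$. For $q=m$ we obtain $I\subseteq\mathrm{cl}(Y'\setminus Z)=\mathrm{cl}(B)$.

**Step 5: what one class $B_u$ permits.** We show
$$r(I\cup(Y'\setminus B_u))\le r(Y')-|B_u|+1. \tag{11}$$
Let $X=D'\setminus B_u=T_0\cup(Y'\setminus B_u)$ and $V=I\cup(Y'\setminus B_u)\subseteq Q\cap\mathrm{cl}(X)$. By (6), $r(V)+r_1(T_0)\le r(V\cup T_0)\le r(X)$. By (2) for $D'$, and $r_1(T_0)=|T_0|-j$,
$$r(V)\le|T_0|+|Y'\setminus B_u|-(h-1)-(|T_0|-j)=|Y'\setminus B_u|-p+1=r(Y')-|B_u|+1.$$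
Compared with Step 4 there is an extra $+1$, because here all of $T_0$ is left in, and its nullity in $\mathcal M_1$ is $j$ rather than $j-1$.

**Step 6: put the classes $B_u$ together.** Let $Y_u=I\cup(Y'\setminus(B_1\cup\dots\cup B_u))$ for $0\le u\le s$. We claim
$$r(Y_u)\le r(Y')-\sum_{v\le u}|B_v|+u.$$
For $u=0$ this holds since $I\subseteq\mathrm{cl}(B)\subseteq\mathrm{cl}(Y')$. For $u\ge1$ apply submodularity to $Y_{u-1}$ and $I\cup(Y'\setminus B_u)$. Their intersection contains $Y_u$. Their union contains $Y'$, because $B_u\subseteq Y_{u-1}$. By induction and (11),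
$$r(Y_u)\le\Big(r(Y')-\sum_{v<u}|B_v|+u-1\Big)+\big(r(Y')-|B_u|+1\big)-r(Y'),$$
which is the claim. For $u=s$ we have $Y_s=I\cup Z$, so with $r(Y')=|Y'|-p$
$$r(I\cup Z)\le r(Y')-|B|+s=|Z|-p+s. \tag{12}$$

**Step 7: remove $Z$ and count.** The elements of $Z$ add their full size to $I$. Submodularity for $I\cup Z$ and $I\cup B$, whose intersection contains $I$, together with Step 4, gives
$$r(I\cup Z)\ge r(I\cup Z\cup B)+r(I)-r(I\cup B)=r(Y')+r(I)-r(B)=r(I)+|Z|.$$
Here $r(I\cup Z\cup B)=r(I\cup Y')=r(Y')$ and $r(I\cup B)=r(B)$, because $I\subseteq\mathrm{cl}(B)$. With (12),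
$$r(I)\le s-p=(m+s)-(j+p)-(m-j)=(\ell'-h)-(m-j).$$
If $\mathcal M$ has the $h$-fold circuit property, then $r(I)\ge\ell'-h$, so $m\le j$. $\square$

**The running example, twice.** For $\mathcal M=M(K_{2,3})\oplus M(K_4)$ and $T_0=K_{2,3}$ we have $j=2$, $m=3$. With $p=0$, $Y$ is a spanning tree of $K_4$; its three edges are all coloops of $\mathcal M|S$, and $D'=K_{2,3}$. This is why coloops must be discarded. With $p=2$, take $Y=K_4$ minus an edge $ab$, and let $c,d$ be the other two vertices. Now $L=\emptyset$, $D'=K_{2,3}\cup Y$, $h=4$. The classes inside $Y$ are the two edges at $a$, the two edges at $b$, and $\{cd\}$, so $s=3$ and $\ell'=6$. Removing these three classes from $Y$ in turn and taking closures in $K_4$ gives the triangle $bcd$, the triangle $acd$, and all of $K_4$. These meet in $\{cd\}$, and the $K_{2,3}$ part contributes nothing. So $r(I(D'))=1=(6-4)-(3-2)$, and $\mathcal M$ fails the $4$-fold circuit property.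

## 7. Double circuits suffice: proof of Theorem 1

The cases $n=0$ and $n=1$ were done in Section 2. Let $\mathcal M$ have the double circuit property, and let $D$ be an $n$-fold circuit with $n\ge2$. By Lemma 1 we must show $|J|=\rho$, and we know $|J|\ge\rho$. Suppose $|J|>\rho$.

**Step 1: $\rho\ge2$.** Since $|J|>\rho\ge 0$, $D_1\ne\emptyset$; as $\mathcal M_1^*$ is loopless, $\rho\ge1$. If $\rho=1$, a loopless matroid of rank 1 has only one parallel class, so $|J|=1=\rho$, a contradiction.

**Step 2: a bad double circuit in the contraction.** By Lemma 2 with $k=2$, there is a double circuit $T_0$ of $\mathcal M_1$ with $m\ge3$ classes.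

**Step 3: lift it.** Apply Lemma 3 with $j=2$, $Y$ a basis of $Q$ and $p=0$, so $h=2$. The double circuit property of $\mathcal M$ forces $m\le2$, a contradiction.

Hence $|J|=\rho$, and $r(Q)=\ell-n$ by (5). $\blacksquare$

## 8. From $k$ to $n$, and why one cannot go back: Theorem 2(a) and (b)

**Proof of (a).** Let $2\le k\le n$, let $\mathcal M$ have the $k$-fold circuit property, let $D$ be an $n$-fold circuit, and suppose $|J|>\rho$. As in Step 1 above, $\rho\ge1$. The new difficulty is that $\rho$ may be smaller than $k$, and then $\mathcal M_1$ contains no $k$-fold circuit at all. The remedy is to raise the nullity by taking $Y$ larger than a basis of $Q$.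

*Case $\rho\ge k$.* Lemma 2 gives a $k$-fold circuit $T_0$ of $\mathcal M_1$ with $m\ge k+1$ classes. Lemma 3 with $j=k$, $Y$ a basis of $Q$ and $p=0$, so $h=k$, gives $m\le k$, a contradiction.

*Case $\rho<k$.* By Lemma 1, $\mathcal M_1^*$ is loopless of rank $\rho$, so $T_0=D_1$ is itself a $\rho$-fold circuit of $\mathcal M_1$, with $m=|J|$ classes. Let $p=k-\rho$. We need enough elements in $Q$. The set $D\cup Q=D_1\cup Q$ has nullity at least that of $D$, so
$$n\le|D\cup Q|-r(D\cup Q)=(|D_1|-r_1(D_1))+(|Q|-r(Q))=\rho+|Q|-r(Q).$$
Hence $|Q|\ge r(Q)+n-\rho\ge r(Q)+p$, where the last step uses $n\ge k$. So a basis of $Q$ can be enlarged inside $Q$ to a set $Y$ with $|Y|=r(Q)+p$. Lemma 3 with $j=\rho$ and $h=\rho+p=k$ gives $|J|=m\le\rho$, a contradiction.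

So $|J|=\rho$, and $r(Q)=\ell-n$ by (5). $\blacksquare$

**Proof of (b).** Let $k\ge2$, and let $\mathcal M$ be the direct sum of the cycle matroid of $K_{2,3}$ and $k-2$ triangles. Let $D=E$. It has nullity $2+(k-2)=k$ and no coloops, so it is a $k$-fold circuit. The dual of a direct sum is the direct sum of the duals, and the dual of a triangle has rank 1, with all three elements parallel. So the classes are the three pairs $A_1,A_2,A_3$ of $K_{2,3}$ and the $k-2$ triangles, giving $\ell=k+1$ and $\ell-k=1$. All classes have size at least 2, so (4) gives $A_i\cap F_i=\emptyset$ for every $i$. As $E=\bigcup A_i$, the set $\bigcap F_i$ is empty and has rank $0<1$. So $\mathcal M$ fails the $k$-fold circuit property. Every subset of $E$ has nullity at most $k$, by monotonicity. So for $n>k$ there are no $n$-fold circuits, and the $n$-fold circuit property holds vacuously. $\blacksquare$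

## 9. The lattice of intersections when $r(Q)=\ell-n$: Theorem 2(c)

The inequality $r(I(D))\le\ell-n$ is (3) with $H=\{1,\dots,\ell\}$. It also follows from (5) and $|J|\ge\rho$, and (5) shows that equality holds if and only if $|J|=\rho$. If $\mathcal M$ has the $k$-fold circuit property for some $2\le k\le n$, equality holds by (a). Suppose from now on that equality holds.

**Step 1: $\mathcal M_1$ is a direct sum of circuits.** The simplification of $\mathcal M_1^*$ has $|J|$ elements and rank $\rho=|J|$, so it is free. Hence $\mathcal M_1^*$ is the direct sum of the rank-one uniform matroids on the parallel classes $A_i$, $i\in J$. Dually, $\mathcal M_1=(\mathcal M/Q)|(D\setminus Q)$ is the direct sum of uniform matroids of rank $|A_i|-1$ on the $A_i$, so each $A_i$, $i\in J$, is a circuit of $\mathcal M/Q$ and $\mathcal M_1$ is their direct sum.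

**Step 2: the smaller flat.** Let $H\subseteq\{1,\dots,\ell\}$ and $A_H=\bigcup_{i\in H}A_i$. For $i\in H$ both $Q$ and $D\setminus A_H$ lie in $F_i$, so
$$\mathrm{cl}(Q\cup(D\setminus A_H))\subseteq\bigcap_{i\in H}F_i,$$
and for $H=\emptyset$ both sides are $\mathrm{cl}(D)$. We compute the rank of the left side. Classes with $i\notin J$ lie in $Q$ and have $|A_i|-1=0$, so by Step 1 the rank is
$$r(Q)+r_1\Big(\bigcup_{i\in J\setminus H}A_i\Big)=\ell-n+\sum_{i\notin H}(|A_i|-1)=r(D)-\sum_{i\in H}(|A_i|-1).$$
The last equality uses $r(D)=|D|-n=\ell-n+\sum_i(|A_i|-1)$.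

**Step 3: the larger flat has no larger rank.** By (3), $r\big(\bigcap_{i\in H}F_i\big)\le r(D)-\sum_{i\in H}(|A_i|-1)$. The two flats are nested, and the larger has rank at most that of the smaller. So they coincide, with the stated rank. $\blacksquare$
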